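\title{Global functions on the $p$-jet spaces of an elliptic curve}

\begin{abstract}
Let $X$ be an elliptic curve over $R=W(\overline{\mathbb F}_p)$ that is not a canonical lift, and let $\psi$ be a basis of its $\delta$-characters of order two. We determine the ring $\mathcal O^n(X)$ of global functions on the $n$-th $p$-jet space of $X$ for $n\ge 2$: it is a finite \'etale abelian Galois extension of the $p$-adic completion of $R[\psi,\delta\psi,\dots,\delta^{n-2}\psi]$, of a degree that we compute from the Serre--Tate parameter of $X$. The two rings are equal if $X$ is supersingular, and, for $p$ odd, if $X$ is ordinary and not a canonical lift modulo $p^2$. They differ for every $n\ge2$ if $X$ is ordinary and agrees with the canonical lift modulo $p^2$.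
\end{abstract}

\section{Introduction}

\subsection{Jet spaces, $\delta$-functions and $\delta$-characters}

Let $p$ be a prime, $k=\overline{\mathbb F}_p$, and let $R=W(k)$ be the $p$-adic completion of the maximal unramified extension of $\mathbb Z_p$. Put $K=R[1/p]$ and let $v$ be the valuation with $v(p)=1$. Let $\phi$ be the Frobenius automorphism of $R$ and put $\delta a=(\phi(a)-a^p)/p$ for $a\in R$. A \emph{$p$-derivation} on an $R$-algebra $A$ is a map $\delta:A\to A$ extending $\delta$ on $R$ such that $\phi(a):=a^p+p\,\delta a$ is a ring endomorphism. The operator $\delta$ plays the role of a derivative in the direction of $p$: if $v(a)\ge1$ then $v(\delta a)=v(a)-1$, just as $d/dx$ lowers the order of vanishing at $x=0$ by one.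

For a smooth scheme $X$ over $R$, the \emph{$p$-jet spaces} $J^n(X)$, $n\ge0$, are the following $p$-adic formal schemes. If $X=\operatorname{Spec}R[x]/(f)$ with $x$ and $f$ tuples, then
\[
J^n(X)=\operatorname{Spf}\big(R[x,x',\dots,x^{(n)}]/(f,\delta f,\dots,\delta^nf)\big)^{\wedge},
\]
where $^\wedge$ is $p$-adic completion and $\delta$ is the unique $p$-derivation on $R[x,x',\dots]$ with $\delta x^{(i)}=x^{(i+1)}$. In general $J^n(X)$ is obtained by gluing; $J^0(X)=\hat X$ is the $p$-adic completion of $X$. The elements of $\mathcal O^n(X)=\mathcal O(J^n(X))$ are the \emph{$\delta$-functions of order $\le n$}. Such an element gives a function $X(R)\to R$ that is locally a restricted power series in the coordinates of a point and their first $n$ $\delta$-derivatives. There are inclusions $\mathcal O^n(X)\subset\mathcal O^{n+1}(X)$ and a $p$-derivation $\delta:\mathcal O^n(X)\to\mathcal O^{n+1}(X)$. If $G$ is a smooth group scheme, then $J^n(G)$ is a group, and a \emph{$\delta$-character of order $\le n$} is a homomorphism $J^n(G)\to\widehat{\mathbb G}_a$.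 These form an $R$-submodule $\mathcal X^n(G)\subset\mathcal O^n(G)$.

We write $R\langle\,\cdot\,\rangle$ for a $p$-completed polynomial ring. For the additive group with coordinate $y$ we have $\mathcal O^n(\mathbb G_a)=R\langle y,\delta y,\dots,\delta^ny\rangle$: all $\delta$-functions are generated by one $\delta$-character and its derivatives. For an elliptic curve $\mathcal O^0(X)=R$, but the fibers of $J^n(X)\to\hat X$ are affine spaces of dimension $n$, so there is room for nonconstant functions of higher order.

\subsection{The question}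

Let $X$ be an elliptic curve over $R$ and let $\bar X$ be its reduction modulo $p$. We call $X$ a \emph{canonical lift} if $\bar X$ is ordinary and $X$ is its Serre--Tate canonical lift; so a supersingular $X$ is never a canonical lift. For $X$ not a canonical lift the following facts are known, and we take them as given:
\begin{itemize}
\item[(F1)] $\mathcal O^1(X)=R$;
\item[(F2)] $\mathcal X^1(X)=0$;
\item[(F3)] $\mathcal X^2(X)$ is a free $R$-module of rank one.
\end{itemize}
Let $\psi$ be a basis of $\mathcal X^2(X)$. Then $\psi,\delta\psi,\dots,\delta^{n-2}\psi\in\mathcal O^n(X)$. The question, which comes from Buium's paper \cite{Buium}, is whether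
\begin{equation}\label{eq:question}
\mathcal O^n(X)=R[\psi,\delta\psi,\dots,\delta^{n-2}\psi]^{\wedge}\qquad\text{for every }n\ge2 .
\end{equation}

A dimension count suggests that it is so. The functions $\delta^i\psi$ assemble into a homomorphism $\Psi_n:J^n(X)\to J^{n-2}(\mathbb G_a)$, and \eqref{eq:question} says that every function on the source comes from the target. The source has relative dimension $n+1$ and the target $n-1$, so the kernel has relative dimension $2$. This is the dimension of $J^1(X)$, which carries only constant functions by (F1). If the fibers of $\Psi_n$ looked like $J^1(X)$, then \eqref{eq:question} would follow. The count cannot see whether the fibers are connected. We show that $\Psi_n$ factors through a finite \'etale cover $Y_n$ of its target, that $\mathcal O^n(X)=\mathcal O(Y_n)$, and that the cover can be nontrivial. Its degree is governed by the Serre--Tate parameter.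

\subsection{The Serre--Tate parameter}\label{ss:q}

Let $\bar X$ be ordinary. Then the formal group $X^{\mathrm{for}}$ of $X$ is isomorphic to $\widehat{\mathbb G}_m$ over $R$; an isomorphism over $k$ lifts uniquely. Fix one, and fix a basis $(P_\nu)_{\nu\ge1}$ of the Tate module $T_p\bar X(k)$, so that $P_\nu$ generates $\bar X(k)[p^\nu]\cong\mathbb Z/p^\nu$ and $pP_{\nu+1}=P_\nu$. For each $n$ there is an exact sequence
\begin{equation}\label{eq:points}
0\to(1+pR)/(1+p^{n+1}R)\to X(R/p^{n+1})\to\bar X(k)\to0 ,
\end{equation}
and the group on the left is killed by $p^n$, because $(1+p^jR)^p\subset1+p^{j+1}R$ for $j\ge1$. Let $\nu\ge n$ and let $\tilde P_\nu\in X(R/p^{n+1})$ lift $P_\nu$. The element $p^\nu\tilde P_\nu$ lies in the group on the left. It does not depend on the lift, and it does not depend on $\nu$ because $p\tilde P_{\nu+1}$ lifts $P_\nu$. These elements are compatible in $n$ and define the \emph{Serre--Tate parameter} $q=q(X)\in1+pR$; see \cite{Katz}. Other choices replace $q$ by $q^u$ with $u\in\mathbb Z_p^\times$, so the order of $q$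 modulo $p^n$ does not depend on them.

The theorem of Serre and Tate says that $X\mapsto q(X)$ is a bijection from the lifts of $\bar X$ to $R$ onto $1+pR$, and from the lifts to $R/p^{n+1}$ onto $(1+pR)/(1+p^{n+1}R)$; formal lifts algebraize because the divisor of the zero section is ample. The canonical lift is the one with $q=1$. So $X$ agrees with the canonical lift modulo $p^2$ if and only if $q\in1+p^2R$.

\subsection{Results}

Throughout, $X$ is an elliptic curve over $R$ that is not a canonical lift, (F1)--(F3) are taken as given, $J^n=J^n(X)$, and a bar denotes reduction modulo $p$. Put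
\[
e=\begin{cases}2&\text{if $p=2$ and $X$ is ordinary,}\\ 1&\text{otherwise.}\end{cases}
\]
The answer to the question is negative in general.

\begin{theorem}\label{thm:A}
Let $X$ be ordinary with $q\in1+p^2R$ and $q\neq1$; such $X$ exist for every $p$. Then there is $t\in\mathcal O^2(X)$ which for every $n\ge2$ does not lie in $R[\psi,\dots,\delta^{n-2}\psi]^\wedge$. For $p$ odd, $t$ satisfies $A_2t^p+A_1t=\psi$ with $A_1,A_2\in R^\times$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $n\ge2$ the ring $R[\psi,\dots,\delta^{n-2}\psi]$ is a polynomial ring, its completion embeds in $\mathcal O^n(X)$, and $\mathcal O^n(X)$ is a finite \'etale abelian Galois extension of $R\langle\psi,\dots,\delta^{n-2}\psi\rangle$ of degree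
\[
d_n=1\quad(X\text{ supersingular}),\qquad
d_n=\frac{e\,p^{\,n-1}}{\operatorname{ord}\big(q\in(1+pR)/(1+p^nR)\big)}\quad(X\text{ ordinary}).
\]
Inside $\mathcal O(\bar J^n)$ one has $\mathcal O^n(X)/p=\mathcal O(\bar J^{n-1})$, and abstractly $\mathcal O^n(X)\cong R\langle t_1,\dots,t_{n-1}\rangle$. Consequently:
\begin{itemize}
\item[(a)] If $X$ is supersingular, the equality in \eqref{eq:question} holds for all $n\ge2$.
\item[(b)] If $p$ is odd, $X$ is ordinary and $m=v(q-1)-1\ge0$, the Galois group is cyclic of order $p^{\min(m,n-1)}$. The equality holds for one (equivalently, every) $n\ge2$ if and only if $X$ is not a canonical lift modulo $p^2$.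
\item[(c)] If $p=2$ and $X$ is ordinary, then $d_n\ge2$ and the equality fails for every $n\ge2$.
\end{itemize}
\end{theorem}

For $p=2$ the fact (F2) itself excludes $q=-1$ (Lemma~\ref{lem:rootofunity}). So for $p=2$ Theorem~\ref{thm:B} concerns the ordinary $X$ with $q\ne\pm1$; Theorem~\ref{thm:A} is not affected.

\subsection{Plan of the proof and use of the hypotheses}

The group $\bar J^n$ contains an affine subgroup $\bar N^n=\ker(\bar J^n\to\bar X)$ and an elliptic curve $E_n$, and it is their sum. So functions on $\bar J^n$ are functions on $\bar N^n/G_n$, where $G_n=E_n\cap\bar N^n$ is finite. The functions $\delta^i\psi$ modulo $p$ generate the functions on $\bar N^n/\Gamma_n$ for a finite group $\Gamma_n\supset G_n$ of order $ep^n$. The Galois group in Theorem~\ref{thm:B} is $\Gamma_{n-1}/G_{n-1}$. After the background of Section~\ref{sec:background} we show this picture for $n=2$ in Section~\ref{sec:example}. Sections~\ref{sec:kernel} and~\ref{sec:psi} compute $\Gamma_n$, and Section~\ref{sec:elliptic} computes $G_n$. Section~\ref{sec:A} lifts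 a function from $\bar N^1/G_1$ and proves Theorem~\ref{thm:A}. Section~\ref{sec:upper} shows that there are no functions besides those lifted from $\bar N^{n-1}/G_{n-1}$; this cannot be seen modulo $p$. Section~\ref{sec:B} completes the proof of Theorem~\ref{thm:B}.

Fact (F3) is used only in the form that $\psi$ is a character of order $\le2$ not divisible by $p$. Fact (F2) is used only in Lemma~\ref{lem:rootofunity}, and (F1) only in Section~\ref{sec:upper}. The proof of Theorem~\ref{thm:A} uses neither (F1) nor (F2).

\section{Background}\label{sec:background}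

\subsection{Formal schemes}\label{ss:formal}

A \emph{$p$-formal scheme} is a formal scheme over $\operatorname{Spf}R$ that is locally $\operatorname{Spf}A$ with $A$ carrying the $p$-adic topology. It is determined by its points with values in \emph{$p$-nilpotent} $R$-algebras $B$, those in which $p$ is nilpotent. ``Complete'' means $p$-adically complete and separated.

\begin{lemma}\label{lem:formal}
\begin{itemize}
\item[(i)] If $Z$ is a flat quasi-compact $p$-formal scheme, then $\mathcal O(Z)$ is $p$-torsion free and complete, and $\mathcal O(Z)/p\to\mathcal O(\bar Z)$ is injective.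
\item[(ii)] A map $f:M\to M'$ of $p$-torsion-free complete $R$-modules is injective (surjective) if it is so modulo $p$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Using affine covers, write $\mathcal O(Z)=\ker(M^0\to M^1)$ with $M^0,M^1$ torsion free and complete. The kernel is closed, and $p^jM^0\cap\mathcal O(Z)=p^j\mathcal O(Z)$ since $M^1$ is torsion free; this gives all three claims. (ii) Let $\bar f$ be injective and $f(x)=0$. Then $x=px_1$, and $f(x_1)=0$ because $M'$ is torsion free; repeating, $x\in\bigcap p^jM=0$. Surjectivity follows by successive approximation.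
\end{proof}

For example $\mathcal O(\hat X)=\mathcal O(\hat X\times\hat X)=R$, since the reductions have only constant functions. We use three standard properties of \'etale maps.
\begin{itemize}
\item[(E1)] For a complete ring $A$, reduction is an equivalence from finite \'etale $A$-algebras to finite \'etale $A/p$-algebras.
\item[(E2)] If $Y\to W$ is \'etale and $Z\to W$ is any morphism of $p$-formal schemes, a $W$-morphism $\bar Z\to Y$ extends uniquely to a $W$-morphism $Z\to Y$.
\item[(E3)] (Hensel) If $A$ is complete and $P\in A[S]$, a root $\chi\in A/p$ of $\bar P$ with $\bar P'(\chi)$ a unit lifts to a unique root of $P$ in $A$.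
\end{itemize}

\subsection{Witt vectors}\label{ss:witt}

For a ring $B$, $W_n(B)$ is the ring of $p$-typical Witt vectors $x=(x_0,\dots,x_{n-1})$ of length $n$. Its ring structure is the unique functorial one for which the ghost components $w_i(x)=\sum_{j\le i}p^jx_j^{p^{i-j}}$, $0\le i<n$, are ring homomorphisms to $B$. If $B$ is $p$-torsion free, $x$ is determined by its ghost components. There are a truncation $\mathrm{res}:W_{n+1}\to W_n$, a ring homomorphism $F:W_{n+1}\to W_n$ with $w_iF=w_{i+1}$, and an injective additive map $V:W_n\to W_{n+1}$, $x\mapsto(0,x_0,x_1,\dots)$, with $w_iV=pw_{i-1}$ and $w_0V=0$. We also write $V$ for $\mathrm{res}\circ V:W_n\to W_n$.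

The $p$-derivation on $R$ gives a ring map $R\to W(R)$ sending $a$ to the vector with ghost components $(a,\phi a,\phi^2a,\dots)$. So $W_n(B)$ is an $R$-algebra for every $R$-algebra $B$, on which $w_i$ is $\phi^i$-semilinear, and for $a\in R$
\begin{equation}\label{eq:witt}
F(a)=\phi(a),\qquad a\,V(x)=V(\phi(a)x),\qquad V(x)V(y)=pV(xy),
\end{equation}
as one sees on ghost components. The composite $R\to W(R)\to W(k)=R$ induces the identity on $k$, so it is the identity; thus $W_n(k)=R/p^n$ as $R$-algebras. If $B$ is $p$-nilpotent, so is $W_{n+1}(B)$, which has a finite filtration with additive quotients $B$. By \eqref{eq:witt} a product of $j$ elements of the ideal $VW_n(B)=\ker(W_{n+1}(B)\to B)$ lies in $p^{j-1}VW_n(B)$, so this ideal is nilpotent.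

If $B$ is a $k$-algebra, $F$ also denotes the endomorphism $(x_i)\mapsto(x_i^p)$ of $W_n(B)$. Then $FV=VF=p$, and $F:W_{n+1}(B)\to W_n(B)$ is truncation followed by this endomorphism.

Let $\mathbb W_n$ be the $p$-formal group $B\mapsto(W_n(B),+)$, and $\overline{\mathbb W}_n$ its reduction. A morphism from a flat $p$-formal scheme to $\mathbb W_n$ is determined by its ghost components.

\subsection{Jet spaces and Witt vectors}\label{ss:jets}

For $B$ $p$-nilpotent there is a natural bijection (Buium; Borger \cite{Borger})
\begin{equation}\label{eq:adjunction}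
J^n(X)(B)=X(W_{n+1}(B)),
\end{equation}
compatible with group structures, under which $J^n\to J^{n-1}$ is induced by truncation and $\phi^i$ corresponds to $w_i$: if $U\subset X$ is affine, $f\in\mathcal O(U)$, and $x\in J^n(U)(B)$ corresponds to $\tilde x:\mathcal O(U)\to W_{n+1}(B)$, then $(\phi^if)(x)=w_i(\tilde x(f))$. In particular $\bar J^n(k)=X(R/p^{n+1})$. Also $J^j(\mathbb G_a)=\mathbb W_{j+1}$, with $\mathcal O(\mathbb W_{j+1})=R\langle y,y',\dots,y^{(j)}\rangle$ and $w_i=\phi^i(y)$.

Let $T:U\to\mathbb A^1$ be \'etale. Since $W_{n+1}(B)\to B$ has nilpotent kernel, a point of $U(W_{n+1}(B))$ is a point of $U(B)$ together with a lift of its $T$-coordinate. Hence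
\begin{equation}\label{eq:etalecoord}
\mathcal O(J^n(U))=\mathcal O(U)^\wedge\langle T',\dots,T^{(n)}\rangle .
\end{equation}
So $J^n$ is smooth over $R$; the maps $J^n\to J^{n-1}$ and $J^n\to\hat X$ are smooth and surjective; the second has sections over each such $\hat U$; and $\bar J^n$ is a smooth connected commutative $k$-group of dimension $n+1$.

\begin{lemma}\label{lem:phiadditive}
If $g\in\mathcal X^n(X)$, then $\phi g\in\mathcal X^{n+1}(X)$.
\end{lemma}

\begin{proof}
Let $B^\phi$ be $B$ viewed as an $R$-algebra through $\phi$. By \eqref{eq:witt}, $F:W_{n+2}(B)\to W_{n+1}(B^\phi)$ is an $R$-algebra map, so it induces a homomorphism $F:J^{n+1}(B)\to J^n(B^\phi)$. We claim that $(\phi g)(x)=g(Fx)$ for all functions $g$ on $J^n(U)$. Both sides are continuous $\phi$-semilinear ring maps in $g$, and they agree on $g=\phi^if$ with $f\in\mathcal O(U)$ because $w_iF=w_{i+1}$. Each $\delta^if$ becomes a polynomial over $\mathbb Z$ in $f,\dots,\phi^if$ after multiplication by a power of $p$, and $\mathcal O(J^{n+1}(U))$ is torsion free, so the two sides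 agree everywhere.
\end{proof}

\subsection{Commutative groups over $k$}\label{ss:groups}

``Group'' means commutative group scheme of finite type over $k$. We use the following standard facts.
\begin{itemize}
\item[(G1)] Groups form an abelian category, with exactness meaning exactness of fppf sheaves. A surjection $G\to G/H$ is faithfully flat and an $H$-torsor; it is smooth (\'etale) if $H$ is; and $\mathcal O(G/H)$ is the ring of $H$-invariant functions on $G$. Quotients of affine groups are affine. The order $|G|=\dim_k\mathcal O(G)$ of finite groups is multiplicative in exact sequences. A nonzero additive polynomial $\theta$ is a surjection $\mathbb G_a\to\mathbb G_a$ with kernel of order $\deg\theta$, \'etale if $\theta'\ne0$.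
\item[(G2)] A group is unipotent if it is an iterated extension of subgroups of $\mathbb G_a$. Subgroups and quotients of unipotent groups are unipotent, and no nonzero subgroup of $\mu_{p^\nu}$ is unipotent. A smooth connected unipotent group is an iterated extension of copies of $\mathbb G_a$; as $\mathbb G_a$-torsors over affine schemes are trivial, it is an affine space as a variety.
\item[(G3)] There are homomorphisms $F_G:G\to G^{(p)}$ (Frobenius) and $V_G:G^{(p)}\to G$ (Verschiebung), functorial in $G$ and compatible with Frobenius twists, with $V_GF_G=p$.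
\item[(G4)] For an elliptic curve $E$, either $E(k)[p^\nu]\cong\mathbb Z/p^\nu$ and $E[p^\nu]^0\cong\mu_{p^\nu}$ (ordinary), or $E(k)[p]=0$ (supersingular); the type is an isogeny invariant. The Cartier operator $\mathcal C$ on $1$-forms is additive and satisfies $\mathcal C(f^p\alpha)=f\,\mathcal C(\alpha)$, $\mathcal C(df)=0$, $\mathcal C(f^{p-1}df)=df$. It preserves global forms, and $E$ is ordinary if and only if $\mathcal C\ne0$ on $H^0(E,\Omega^1)$.
\end{itemize}

\section{The case $n=2$}\label{sec:example}

In this section $p$ is odd and $X$ is ordinary. We compare $\mathcal O(\bar J^1)$ with $k[\bar\psi]$. By Theorem~\ref{thm:B} these are the reductions of $\mathcal O^2(X)$ and $R\langle\psi\rangle$. Facts borrowed from later sections are marked by references.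

\medskip\noindent\emph{Functions on $\bar J^1$.} The kernel of $\bar J^1\to\bar X$ is $\mathbb G_a$, with coordinate $y_0$ (Lemma~\ref{lem:modp}), and on $k$-points $0\to\mathbb G_a\to\bar J^1\to\bar X\to0$ is the sequence \eqref{eq:points} with $n=1$. Multiplication by $p$ kills $\mathbb G_a$, so $E_1=p\bar J^1$ is an image of $\bar X$, an elliptic curve. A function on $\bar J^1$ is constant on the translates of $E_1$, so it is a function on $\bar J^1/E_1=\mathbb G_a/G_1$ with $G_1=E_1\cap\mathbb G_a$. The group $G_1$ is \'etale (Lemma~\ref{lem:EGQ}), and its points are the $px$ with $x\in X(R/p^2)$ and $p\bar x=0$, that is, the multiples of $p\tilde P_1=q\bmod p^2$. Let $\gamma\in k$ be the $y_0$-coordinate of $q\bmod p^2$. Since $\prod_{c\in\mathbb F_p}(y_0-c\gamma)=y_0^p-\gamma^{p-1}y_0$, restriction to $\mathbb G_a$ gives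
\[
\mathcal O(\bar J^1)=\begin{cases}k[\,y_0^p-\gamma^{p-1}y_0\,]&\text{if }q\not\equiv1\bmod p^2,\\ k[\,y_0\,]&\text{if }q\equiv1\bmod p^2.\end{cases}
\]

\medskip\noindent\emph{The function $\bar\psi$.} Although $\psi$ has order two, $\bar\psi$ comes from $\bar J^1$, and its restriction to $\mathbb G_a$ is $\bar A_2y_0^p+\bar A_1y_0$ with $\bar A_1,\bar A_2\in k$ not both zero (Section~\ref{sec:psi}).

If $\gamma\ne0$, this polynomial lies in $k[y_0^p-\gamma^{p-1}y_0]$, so it equals $\bar A_2(y_0^p-\gamma^{p-1}y_0)$ with $\bar A_2\ne0$. Hence $\mathcal O(\bar J^1)=k[\bar\psi]$, as \eqref{eq:question} predicts.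

If $\gamma=0$, level one puts no constraint on $\bar A_1,\bar A_2$, and the two degenerate possibilities must be excluded: $\bar A_2=0$ would give $k[\bar\psi]=k[y_0]$, and $\bar A_1=0$ would make $k[y_0]$ inseparable over $k[\bar\psi]$. The constraint comes from the level at which $q$ becomes visible. Suppose $v(q-1)=2$. Then $q\bmod p^3$ is a nonzero point of $\ker(\bar J^2\to\bar J^1)\cong\mathbb G_a$, with coordinate $\gamma'\ne0$ say, and it lies on the elliptic curve $E_2=p^2\bar J^2$ because $q=p^2\tilde P_2$. The pair $(\bar\psi,\overline{\delta\psi})$ descends to a homomorphism $\bar J^2\to\overline{\mathbb W}_2$, which kills $E_2$ since the target is affine; and on $\ker(\bar J^2\to\bar J^1)$ the function $\overline{\delta\psi}$ is $\bar A_2^{\,p}x^p+\bar A_1^{\,p}x$, by \eqref{eq:theta} below. So $\bar A_2^{\,p}\gamma'^p+\bar A_1^{\,p}\gamma'=0$, and neither coefficient can vanish without the other. Therefore $\mathcal O(\bar J^1)=k[\chi]$, with $\chi$ restricting to $y_0$, is an Artin--Schreier extension of degree $p$ of $k[\bar\psi]$, given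 by $\bar A_2\chi^p+\bar A_1\chi=\bar\psi$. The derivative $\bar A_1$ is a unit, so Hensel's lemma lifts $\chi$ to a function $t$ on $J^2$ with $A_2t^p+A_1t=\psi$. This is the function of Theorem~\ref{thm:A}.

\section{The kernel of $J^n\to\hat X$ and its logarithm}\label{sec:kernel}

Let $N^n=\ker(J^n\to\hat X)$, so $N^0=0$. Fix an \'etale coordinate $T$ near the origin of $X$ that vanishes at the origin. Let $\Phi\in R[[T_1,T_2]]$ be the formal group law and $\ell=\sum_{j\ge1}b_jT^j\in K[[T]]$ its logarithm. Then $\omega=d\ell$ is the invariant form, so $b_1=1$ and $jb_j\in R$. A superscript $\phi$ on a power series means that $\phi$ is applied to the coefficients. Put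
\[
\Phi_1(S_1,S_2)=\tfrac1p\,\Phi^\phi(pS_1,pS_2)\in R\langle S_1,S_2\rangle .
\]

\begin{lemma}\label{lem:N}
For $B$ $p$-nilpotent, sending $y\in W_n(B)$ to the point of $X(W_{n+1}(B))$ with $T$-coordinate $Vy$ identifies $N^n(B)$ with the set $W_n(B)$ with group law $\Phi_1$, evaluated in the $R$-algebra $W_n(B)$. Thus $\mathcal O(N^n)=R\langle y_0,\dots,y_{n-1}\rangle$, and $N^n\to N^{n-1}$ is truncation.
\end{lemma}

\begin{proof}
By \eqref{eq:adjunction}, $N^n(B)=\ker\big(X(W_{n+1}(B))\to X(B)\big)$, which is the nilpotent ideal $VW_n(B)$ with the law $\Phi$. If $\Phi=\sum c_{ij}T_1^iT_2^j$, then \eqref{eq:witt} gives $\Phi(Vy,Vz)=\sum c_{ij}\,p^{i+j-1}V(y^iz^j)=V\big(\sum\phi(c_{ij})p^{i+j-1}y^iz^j\big)=V(\Phi_1(y,z))$.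
\end{proof}

The rescaling by $p$ makes the logarithm of $\Phi_1$ integral, so it can be evaluated on Witt vectors. Put
\[
L(S)=\tfrac1p\,\ell^\phi(pS)=\sum_{j\ge1}p^{j-1}\phi(b_j)S^j .
\]

\begin{lemma}\label{lem:L}
We have $L\in R\langle S\rangle$, and $\bar L$ is an additive polynomial of degree $e$ with derivative $1$: $\bar L=S$ if $e=1$, and $\bar L=S+\varepsilon S^2$ with $\varepsilon\ne0$ if $e=2$.
\end{lemma}

\begin{proof}
We have $v(p^{j-1}b_j)\ge j-1-v(j)$, which tends to infinity. Let $j\ge2$. If $v(j)=0$ the bound is at least $1$. If $s=v(j)\ge1$ it is at least $p^s-1-s$, which is at least $1$ unless $p=2$ and $s=1$; in that case $j=2$, with bound $0$, or $j\ge6$, with bound at least $4$. So $\bar L=S$ for $p$ odd, and $\bar L=S+\varepsilon S^2$ with $\varepsilon=\overline{\phi(2b_2)}$ for $p=2$. Now $pb_p$ is the coefficient of $T^{p-1}dT$ in $\omega$. By (G4), $\mathcal C(T^jdT)$ is $T^{(j+1)/p-1}dT$ if $p\mid j+1$ and $0$ otherwise. Writing $\mathcal C\bar\omega=c\,\bar\omega$ and comparing coefficients of $dT$ gives $c=(\overline{pb_p})^{1/p}$.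 So for $p=2$, $\varepsilon\neq0$ if and only if $\bar X$ is ordinary.
\end{proof}

\begin{remark}
Lemmas~\ref{lem:N} and~\ref{lem:L} hold for any parameter of the formal group. For $p=2$, $X$ ordinary and the multiplicative parameter, $L(S)=\frac12\log(1+2S)=S-S^2+\frac43S^3-\cdots$ vanishes at $S=-1$. The factor $e=2$ records that $-1\in1+2R$ is killed by the logarithm.
\end{remark}

Since $L(\Phi_1(S_1,S_2))=L(S_1)+L(S_2)$, evaluation of $L$ in $W_n(B)$ defines homomorphisms $L_n:N^n\to\mathbb W_n$, compatible with truncation. Their ghost components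
\begin{equation}\label{eq:lambda}
\lambda_i:=w_i\circ L_n=L^{\phi^i}(w_i(y))\in R\langle y_0,\dots,y_i\rangle\qquad(0\le i\le n-1)
\end{equation}
are homomorphisms $N^n\to\widehat{\mathbb G}_a$ that do not depend on $n$. Since $w_i(y)\equiv y_0^{p^i}$, we have $\bar\lambda_i=\bar L(y_0)^{p^i}$.

\begin{lemma}\label{lem:modp}
Let $n\ge1$.
\begin{itemize}
\item[(i)] The map $x\mapsto V^{n-1}x$ is an isomorphism $\mathbb G_a\cong\ker(\bar N^n\to\bar N^{n-1})$. In particular $\bar N^1=\mathbb G_a$ with coordinate $y_0$, and $\bar N^n$ is unipotent and killed by $p^n$.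
\item[(ii)] $\bar L_1=\bar L$, and $\bar L_n(V^{n-1}x)=V^{n-1}x$ for $n\ge2$.
\item[(iii)] $\bar L_n:\bar N^n\to\overline{\mathbb W}_n$ is an \'etale surjection with kernel of order $e$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $B$ be a $k$-algebra. In $W_n(B)$ we have $pV^{n-1}x=V^nFx=0$. The terms of degree $\ge2$ of $\Phi_1$ have coefficients in $pR$, so $\Phi_1$ is ordinary addition on the ideal $V^{n-1}W_1(B)$. This gives (i), since $\bar N^n$ is then an iterated extension of $n$ copies of $\mathbb G_a$. For $n\ge2$, $(V^{n-1}x)^2=p^{n-1}V^{n-1}(x^2)=0$, which gives (ii). For (iii), apply the snake lemma to the map from $0\to\mathbb G_a\to\bar N^n\to\bar N^{n-1}\to0$ to $0\to\mathbb G_a\to\overline{\mathbb W}_n\to\overline{\mathbb W}_{n-1}\to0$, which is the identity on $\mathbb G_a$ for $n\ge2$: the kernel and cokernel of $\bar L_n$ are those of $\bar L$.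
\end{proof}

\section{The character $\psi$ on the kernel}\label{sec:psi}

Let
\[
\Psi_n=(\psi,\delta\psi,\dots,\delta^{n-2}\psi):J^n\to J^{n-2}(\mathbb G_a)=\mathbb W_{n-1}\qquad(n\ge2)
\]
be the morphism with $y^{(i)}\mapsto\delta^i\psi$. The individual $\delta^i\psi$ are not additive, but the ghost components $w_i\circ\Psi_n=\phi^i\psi$ are, by Lemma~\ref{lem:phiadditive}. As $J^n\times J^n$ is flat, $\Psi_n$ is a homomorphism. We compute it on $N^n$.

\begin{proposition}\label{prop:psi}
There are $A_0,A_1,A_2\in R$, with $A_1,A_2$ not both in $pR$, such that for $n\ge2$ and $y\in N^n(B)$, $z=L_n(y)\in W_n(B)$,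
\begin{equation}\label{eq:PsiN}
\Psi_n(y)=A_2\,Fz+A_1\,\mathrm{res}(z)+A_0\,\mathrm{res}(Vz)\in W_{n-1}(B).
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:etalecoord} the completion of $J^n$ along the zero section has ring $R[[T,T',\dots,T^{(n)}]]$, and $\phi$ extends to these rings. Applying $w_i$ to the group law in $X(W_{n+1}(B))$ shows that the $\phi^iT$-coordinates add by the law $\Phi^{\phi^i}$, so $\phi^i\ell=\ell^{\phi^i}(\phi^iT)$ is an additive power series over $K$. From $\phi T=T^p+pT'$ and $\phi^2T=(T^p+pT')^p+p(T'^p+pT'')$, the series $\ell,\phi\ell,\phi^2\ell$ have linear terms $T,pT',p^2T''$. So they are coordinates on $K[[T,T',T'']]$ in which the group law is addition. In characteristic zero an additive series is linear in such coordinates, so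
\[
\psi=A_0\,\ell+\tfrac{A_1}p\,\phi\ell+\tfrac{A_2}p\,\phi^2\ell,\qquad A_i\in K .
\]
Here $A_0$ is the coefficient of $T$ in $\psi$, so $A_0\in R$.

On $N^n$ the $T$-coordinate of the universal point is $Vy$. Hence $T|_{N^n}=0$ and $\phi^iT|_{N^n}=w_i(Vy)=p\,w_{i-1}(y)$ for $i\ge1$. So $\ell|_{N^n}=0$ and, by \eqref{eq:lambda},
\[
\phi^i\ell|_{N^n}=\ell^{\phi^i}(p\,w_{i-1}(y))=p\,L^{\phi^{i-1}}(w_{i-1}(y))=p\,\lambda_{i-1}\qquad(i\ge1).
\]
With $\lambda_{-1}=0$ we get, first in $K[[y]]$ and then in its subring $K\otimes_RR\langle y\rangle$,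
\begin{equation}\label{eq:ghost}
\phi^i\psi|_{N^n}=\phi^i(A_2)\lambda_{i+1}+\phi^i(A_1)\lambda_i+p\,\phi^i(A_0)\lambda_{i-1}\qquad(0\le i\le n-2).
\end{equation}

For $i=0$ this says $A_2\lambda_1+A_1\lambda_0\in R\langle y_0,y_1\rangle$. The reductions $\bar\lambda_0=\bar L(y_0)$ and $\bar\lambda_1=\bar L(y_0)^p$ have degrees $e$ and $ep$, so they are linearly independent over $k$. If $-r=\min(v(A_1),v(A_2))$ were negative, multiplying by $p^r$ and reducing would give a nontrivial relation between them. So $A_1,A_2\in R$. If both were in $pR$, then $\bar\psi$ would vanish on $\bar N^2$, so it would factor through a homomorphism $\bar X\to\mathbb G_a$, which is zero. By Lemma~\ref{lem:formal}, $\psi/p\in\mathcal O^2(X)$, and $\psi/p$ is additive by flatness. This contradicts the choice of $\psi$ as a basis of $\mathcal X^2(X)$.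

Finally, by \S\ref{ss:witt} the $i$-th ghost component of the right side of \eqref{eq:PsiN} is the right side of \eqref{eq:ghost}, and $N^n$ is flat.
\end{proof}

Modulo $p$ the map $F$ factors through truncation, so $\bar\Psi_{n+1}$ loses one order. For $n\ge1$ define
\[
\Theta_n=A_2F+A_1+A_0V\in\operatorname{End}(\overline{\mathbb W}_n),\qquad
\kappa_n=\Theta_n\circ\bar L_n:\bar N^n\to\overline{\mathbb W}_n,\qquad \Gamma_n=\ker\kappa_n .
\]
By \eqref{eq:PsiN}, $\bar\Psi_{n+1}|_{\bar N^{n+1}}=\kappa_n\circ\mathrm{res}$. So $\bar\Psi_{n+1}$ kills $\ker(\bar J^{n+1}\to\bar J^n)=\ker(\bar N^{n+1}\to\bar N^n)$ and factors as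
\begin{equation}\label{eq:tildePsi}
\bar\Psi_{n+1}:\ \bar J^{n+1}\to\bar J^n\xrightarrow{\ \tilde\Psi_n\ }\overline{\mathbb W}_n,\qquad\tilde\Psi_n|_{\bar N^n}=\kappa_n .
\end{equation}
The maps $\kappa_n$ respect the filtrations by powers of $V$. On the last step of $W_j$ we have $V(V^{j-1}x)=0$, $FV^{j-1}x=V^{j-1}(x^p)$ and $aV^{j-1}x=V^{j-1}(\bar a^{\,p^{j-1}}x)$ for $a\in R$. With Lemma~\ref{lem:modp}(ii) this gives $\kappa_j(V^{j-1}x)=V^{j-1}\theta_j(x)$, where
\begin{equation}\label{eq:theta}
\theta_1=(\bar A_2S^p+\bar A_1S)\circ\bar L,\qquad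
\theta_j=\bar A_2^{\,p^{j-1}}S^p+\bar A_1^{\,p^{j-1}}S\quad(j\ge2).
\end{equation}

\begin{lemma}\label{lem:Gamma}
Suppose $\bar A_2\ne0$. Then $\kappa_n$ is surjective, $|\Gamma_n|=ep^n$, and $\Gamma_n\to\Gamma_j$ is surjective for $1\le j\le n$. If also $\bar A_1\ne0$, then $\Gamma_n$ is \'etale.
\end{lemma}

\begin{proof}
The triple $(\theta_j,\kappa_j,\kappa_{j-1})$ maps $0\to\mathbb G_a\to\bar N^j\to\bar N^{j-1}\to0$ to $0\to\mathbb G_a\to\overline{\mathbb W}_j\to\overline{\mathbb W}_{j-1}\to0$. By (G1), $\theta_j$ is surjective with kernel of order $ep$ for $j=1$ and $p$ for $j\ge2$. By induction and the snake lemma, $\kappa_j$ is surjective and $0\to\ker\theta_j\to\Gamma_j\to\Gamma_{j-1}\to0$ is exact. If $\bar A_1\ne0$, then $\theta_j'=\bar A_1^{\,p^{j-1}}\ne0$, so each $\ker\theta_j$ is \'etale, and so is $\Gamma_n$.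
\end{proof}

The hypothesis $\bar A_2\ne0$ always holds, but this cannot be read off from $N^n$ alone. It comes from the way $N^n$ sits in $J^n$.

\section{The elliptic curves $E_n\subset\bar J^n$}\label{sec:elliptic}

Let $n\ge1$. Since $p^n$ kills $\bar N^n$, multiplication by $p^n$ on $\bar J^n$ factors through a homomorphism $\bar X\to\bar J^n$, whose composite with $\bar J^n\to\bar X$ is $p^n$. Its image $E_n=p^n\bar J^n$ is therefore an elliptic curve, and $E_n\to\bar X$ is an isogeny of $p$-power degree. Put
\[
G_n=E_n\cap\bar N^n=\ker(E_n\to\bar X),\qquad Q_n=\bar J^n/E_n,\qquad G_0=0 .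
\]

\begin{lemma}\label{lem:EGQ}
\begin{itemize}
\item[(a)] $Q_n=\bar N^n/G_n$ is affine, and $\mathcal O(\bar J^n)=\mathcal O(Q_n)$.
\item[(b)] $G_{n+1}\to G_n$ is surjective.
\item[(c)] $G_n\subset\Gamma_n$, and $\tilde\Psi_n$ factors through the map $Q_n\to\overline{\mathbb W}_n$ induced by $\kappa_n$.
\item[(d)] If $X$ is ordinary, $G_n$ is \'etale.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $E_n\to\bar X$ is surjective, $\bar J^n=E_n+\bar N^n$, so $Q_n=\bar N^n/G_n$. For $f\in\mathcal O(\bar J^n)$ and $U\subset\bar J^n$ affine open, $f(a+x)\in\mathcal O(U\times E_n)=\mathcal O(U)\otimes_k\mathcal O(E_n)=\mathcal O(U)$. So $f$ is $E_n$-invariant, and (G1) applies. (b) The image of $E_{n+1}$ in $\bar J^n$ is $p^{n+1}\bar J^n=pE_n=E_n$, and $G_{n+1}$ is the preimage of $G_n$ in $E_{n+1}$. (c) The target of $\tilde\Psi_n$ is affine, so $\tilde\Psi_n$ kills $E_n$. (d) The group $G_n^0$ lies in some $E_n[p^\nu]^0\cong\mu_{p^\nu}$ and in the unipotent group $\bar N^n$, so it vanishes by (G2).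
\end{proof}

\subsection{The ordinary case}

\begin{lemma}\label{lem:order}
If $X$ is ordinary, $G_n$ is cyclic, generated by the class of $q$ in $\bar N^n(k)=(1+pR)/(1+p^{n+1}R)$. So $|G_n|$ is the order of $q$ modulo $p^{n+1}$.
\end{lemma}

\begin{proof}
On $k$-points, $0\to\bar N^n\to\bar J^n\to\bar X\to0$ is \eqref{eq:points}. As $k$ is algebraically closed, $E_n(k)=p^nX(R/p^{n+1})$, so $G_n(k)=\{p^nx:x\in X(R/p^{n+1}),\ p^n\bar x=0\}$. The $x$ in question are the $c\tilde P_n+u$ with $c\in\mathbb Z$ and $u\in\bar N^n(k)$, and $p^nu=0$. So $G_n(k)$ is generated by $p^n\tilde P_n=q$. By Lemma~\ref{lem:EGQ}(d), $|G_n|=|G_n(k)|$.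
\end{proof}

To constrain $A_1$ and $A_2$ we need a point of some $G_n$ outside $\ker\bar L_n$, so we need $|G_n|$ to grow.

\begin{lemma}\label{lem:rootofunity}
If $X$ is ordinary, $q$ is not a root of unity. If $q\in1+p^2R$ this follows from $q\ne1$ alone; in general it uses \emph{(F2)} to exclude $p=2$, $q=-1$.
\end{lemma}

\begin{proof}
A root of unity in $1+pR$ has $p$-power order by (E3). A primitive $p$-th root of unity $\zeta$ has $v(\zeta-1)=1/(p-1)$, and a primitive fourth root has $v(\zeta-1)=1/2$ for $p=2$. As $v$ takes integer values on $K$, the only roots of unity in $1+pR$ are $1$ and, for $p=2$, $-1\notin1+4R$. It remains to exclude $p=2$, $q=-1$. We show that such an $X$ is isogenous to a canonical lift and inherits a character of order one.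

For any ordinary $Z$ over $R$ let $f:Z\to Z_1=Z/\mu_p$ with $\mu_p=Z^{\mathrm{for}}[p]$. Modulo $p$, $\mu_p$ is the kernel of Frobenius, so $\bar f$ is the relative Frobenius $\bar Z\to\bar Z^{(p)}=\bar Z_1$. It is bijective on $k$-points, so $(f(P_\nu))$ is a basis of $T_p\bar Z_1(k)$, and $p^\nu f(\tilde P_\nu)=f(p^\nu\tilde P_\nu)$ gives $q(Z_1)=f(q(Z))$. On formal groups $f$ is an element of $\operatorname{End}(\widehat{\mathbb G}_m)=\mathbb Z_p$ with kernel $\mu_p$, so $f=pu$ with $u\in\mathbb Z_p^\times$, and $q(Z_1)=q(Z)^{pu}$.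

Take $Z=X$, $p=2$, $q=-1$. Then $q(X_1)=1$. Applying the construction again, $X_1/\mu_2$ and $X_1^\phi=X_1\otimes_{R,\phi}R$ are lifts of $\bar X_1^{(2)}$ with parameter $1$, so they are isomorphic by the Serre--Tate theorem. Hence $X_1\to X_1^\phi\to X_1$ is a $\phi$-semilinear lift of the absolute Frobenius, and it defines a $p$-derivation $\delta$ on the structure sheaf of $\hat X_1$. The maps $b\mapsto(b,\delta b)$, $\mathcal O(U)\to W_2(\mathcal O(\hat U))$, have ghost components $(b,\phi b)$, so they are $R$-algebra maps, and by \eqref{eq:adjunction} they glue to a section $\sigma$ of $\pi:J^1(X_1)\to\hat X_1$. Subtracting $\sigma(0)$ we may assume $\sigma(0)=0$. The morphism $\sigma(x+x')-\sigma(x)-\sigma(x')$ from $\hat X_1\times\hat X_1$ to the affine $N^1(X_1)$ is constant, hence zero, so $\sigma$ is a homomorphism. Then $\epsilon\mapsto L_{X_1}(\epsilon-\sigma\pi\epsilon)$ is a character of $J^1(X_1)$. Pull it back along $J^1(f)$. If $f(T)\in TR[[T]]$ is the series of $f$, the computation in Lemma~\ref{lem:N} shows that the pullback restricts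 on $N^1(X)$ to $L_{X_1}\big(\frac1pf^\phi(py_0)\big)$, whose linear term $\phi(f'(0))y_0$ is nonzero because $f$ is an isogeny in characteristic zero. This contradicts (F2).
\end{proof}

\begin{proposition}\label{prop:ordinary}
If $X$ is ordinary, then $A_1,A_2\in R^\times$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:order} and~\ref{lem:rootofunity}, $|G_n|$ is unbounded. Take $n$ with $|G_n|>e$. By Lemma~\ref{lem:modp}(iii) there is $0\ne g\in\bar L_n(G_n(k))\subset W_n(k)$, and $\Theta_n(g)=0$ by Lemma~\ref{lem:EGQ}(c). Write $g=V^ig'$ with $g'\in W_{n-i}(k)$ and $g_0'\ne0$. By \eqref{eq:witt} and $FV=VF$,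
\[
0=\Theta_n(V^ig')=V^i\big(\phi^i(A_2)Fg'+\phi^i(A_1)g'+\phi^i(A_0)Vg'\big),
\]
and the first component of the bracket is $\bar A_2^{\,p^i}g_0'^{\,p}+\bar A_1^{\,p^i}g_0'$. So if one of $\bar A_1,\bar A_2$ vanishes, both do, contrary to Proposition~\ref{prop:psi}.
\end{proof}

This is where $q\ne1$ enters. For a canonical lift all $G_n$ vanish and, as the proof of Lemma~\ref{lem:rootofunity} shows, there is already a character of order one.

\subsection{The supersingular case}

Here $G_n$ and $\Gamma_n$ turn out to be infinitesimal, so counting points gives nothing, and a cover with group $\Gamma_n/G_n\ne0$ would be inseparable, out of reach of (E1). We show that $G_n=\Gamma_n$ by proving that $G_n$ grows by a factor $p$ at each level. The growth comes from the following lemma.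

\begin{lemma}\label{lem:socle}
A nonzero finite subgroup $G\subset\overline{\mathbb W}_n$ meets $V^{n-1}\overline{\mathbb W}_1$ nontrivially.
\end{lemma}

\begin{proof}
The group $\overline{\mathbb W}_n$ is defined over $\mathbb F_p$, so it is its own Frobenius twist, and its Frobenius is $F$. Since $F$ is surjective and $VF=p$, its Verschiebung is $V$, whose kernel $V^{n-1}\overline{\mathbb W}_1$ is also defined over $\mathbb F_p$. By functoriality $V$ restricts to $V_G:G^{(p)}\to G$, with kernel $(G\cap V^{n-1}\overline{\mathbb W}_1)^{(p)}$. If this is zero, $V_G$ is an injection between groups of equal order, hence an isomorphism, and so are its twists. But the $n$-fold composite $G^{(p^n)}\to G$ is the restriction of $V^n=0$. So $G=0$.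
\end{proof}

For instance, $\{(x,0):x^p=0\}$ is not a subgroup of $\overline{\mathbb W}_2$: the second component of $(x,0)+(y,0)$ is $-\sum_{0<i<p}\frac1p\binom pix^iy^{p-i}$, which is nonzero in $k[x,y]/(x^p,y^p)$.

\begin{proposition}\label{prop:ss}
If $X$ is supersingular, then $A_2\in R^\times$, $A_1\in pR$, and $G_n=\Gamma_n$ for all $n\ge1$.
\end{proposition}

\begin{proof}
\emph{Step 1: $G_1\ne0$.} Otherwise $E_1\cong\bar X$, and $\bar J^1\to\bar X$ has a section. We turn it into a lift of Frobenius modulo $p^2$. For $U\subset X$ affine open and $B=\mathcal O(U)$, the section gives by \eqref{eq:adjunction} an $R$-algebra map $B\to W_2(\bar B)$, $b\mapsto(\bar b,\partial b)$, compatible with localization. The ring map $W_2(B)\xrightarrow{w_1}B\to B/p^2$ factors through $W_2(\bar B)$ as $(x_0,x_1)\mapsto\tilde x_0^{\,p}+p\tilde x_1$ (tildes are arbitrary lifts), since $\tilde x_0^{\,p}$ modulo $p^2$ depends only on $x_0$. The composite $\varphi:B\to B/p^2$, $b\mapsto b^p+p\,\widetilde{\partial b}$, is a $\phi$-semilinear ring map. Write locally $\omega=\sum f\,dx$.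 Then
\[
\varphi^*\omega=\sum\varphi(f)\,d\varphi(x)=p\sum f^p\big(x^{p-1}dx+d\,\widetilde{\partial x}\big)\in p\,\Omega_{B/p^2}\cong\Omega_{\bar B},
\]
the isomorphism holding by flatness. So $\eta=\sum\bar f^p\big(\bar x^{p-1}d\bar x+d(\partial x)\big)$ is well defined, and these forms glue to a global form on $\bar X$. By (G4), $\mathcal C\eta=\sum\bar f\,d\bar x=\bar\omega\ne0$, so $\bar X$ is ordinary, a contradiction.

\emph{Step 2: the coefficients.} As $E_1$ is supersingular and $G_1$ has $p$-power order, $G_1(k)=0$; so $G_1$ is nonzero and infinitesimal. It lies in $\Gamma_1=\ker(\bar A_2S^p+\bar A_1S)$ (here $e=1$), which would be \'etale if $\bar A_1\ne0$. So $\bar A_1=0$, and $\bar A_2\ne0$ by Proposition~\ref{prop:psi}.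

\emph{Step 3: the order of $G_n$.} Identify $\bar N^j$ with $\overline{\mathbb W}_j$ by the isomorphisms $\bar L_j$, which commute with truncation. By Step 1 and Lemma~\ref{lem:EGQ}(b), $G_{j+1}\ne0$ for all $j\ge0$ and $G_{j+1}\to G_j$ is surjective. Its kernel $G_{j+1}\cap V^j\overline{\mathbb W}_1$ is nonzero by Lemma~\ref{lem:socle} and has $p$-power order. So $|G_n|\ge p^n=|\Gamma_n|$ by Lemma~\ref{lem:Gamma}, and $G_n\subset\Gamma_n$ gives equality.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

For existence, take an ordinary elliptic curve over $k$ and its lift with parameter $q=1+p^2$, which exists by the Serre--Tate theorem and is not canonical.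

Let $X$ be as in the theorem. By Lemma~\ref{lem:order}, $G_1=0$. So $Q_1=\bar N^1$, and by Lemma~\ref{lem:EGQ}(a) restriction $\mathcal O(\bar J^1)\to\mathcal O(\bar N^1)=k[y_0]$ is an isomorphism. Let $\chi\in\mathcal O(\bar J^1)$ restrict to $y_0$; we view it in every $\mathcal O(\bar J^n)$. By \eqref{eq:tildePsi}, $\bar\psi=\tilde\Psi_1\in\mathcal O(\bar J^1)$ restricts to $\kappa_1=\theta_1(y_0)$, so $\bar\psi=\theta_1(\chi)$. By Proposition~\ref{prop:ordinary}, $A_1$ and $A_2$ are units, so $\theta_1'=\bar A_1\ne0$. Let $\tilde\theta\in R[S]$ lift $\theta_1$; for $p$ odd take $\tilde\theta=A_2S^p+A_1S$. On each affine open of $J^2$, (E3) gives a unique root $t$ of $\tilde\theta(S)-\psi$ lifting $\chi$. By uniqueness these roots glue to $t\in\mathcal O^2(X)$ with $\bar t=\chi$.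

Suppose that $t$ lies in the image of $R[\psi,\dots,\delta^{n-2}\psi]^\wedge$ in $\mathcal O^n(X)$ for some $n\ge2$. Reducing modulo $p$, we get $\chi=h\circ\bar\Psi_n$ on $\bar J^n$ for some $h\in\mathcal O(\overline{\mathbb W}_{n-1})$. Both sides come from $\bar J^{n-1}$ by \eqref{eq:tildePsi}, so $\chi=h\circ\tilde\Psi_{n-1}$ there, and $y_0=h\circ\kappa_{n-1}$ on $\bar N^{n-1}$. Hence $y_0$ takes on $\Gamma_{n-1}(k)$ the same value as at the origin, namely $0$; that is, $\Gamma_{n-1}(k)$ maps to $0$ in $\bar N^1(k)$. But by Lemma~\ref{lem:Gamma} it maps onto $\Gamma_1(k)$, which has $ep>1$ elements since $\Gamma_1$ is \'etale. This contradiction proves the theorem. \qed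

\begin{remark}
The function $\chi$ is the homomorphism $\bar J^1\to Q_1=\mathbb G_a$, so $t$ is additive modulo $p$. No lift of $\chi$ to $\mathcal O^2(X)$ is a $\delta$-character: by (F3) it would be $c\psi$ with $c\in R$, and $\chi=\bar c\,\theta_1(\chi)$ is impossible because $\deg\theta_1>1$.
\end{remark}

\section{The cover $Y_n$ carries all global functions}\label{sec:upper}

Fix $n\ge2$.

\subsection{The cover}\label{ss:cover}

In all cases $\bar A_2\ne0$, so $\overline{\mathbb W}_{n-1}=\bar N^{n-1}/\Gamma_{n-1}$ by Lemma~\ref{lem:Gamma}, and the map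
\[
Q_{n-1}=\bar N^{n-1}/G_{n-1}\to\bar N^{n-1}/\Gamma_{n-1}=\overline{\mathbb W}_{n-1}
\]
of Lemma~\ref{lem:EGQ}(c) is a torsor under $\Delta_n=\Gamma_{n-1}/G_{n-1}$. In the supersingular case $\Delta_n=0$ by Proposition~\ref{prop:ss}. In the ordinary case $\Delta_n$ is \'etale, hence a constant abelian group, of order $ep^{n-1}/|G_{n-1}|=d_n$ by Lemmas~\ref{lem:Gamma} and~\ref{lem:order}. So in all cases the map is a finite \'etale Galois cover with group $\Delta_n$ of order $d_n$. By (E1) it lifts, together with the action of $\Delta_n$, to a finite \'etale Galois cover $Y_n\to\mathbb W_{n-1}$; here $Y_n$ is affine and smooth over $R$, and $\mathcal O(Y_n)/p=\mathcal O(Q_{n-1})$.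

The map $\bar\pi_n:\bar J^n\to\bar J^{n-1}\to Q_{n-1}$ lies over $\bar\Psi_n$, so by (E2) it lifts to $\pi_n:J^n\to Y_n$ over $\Psi_n$. The kernel $\bar{\mathcal H}$ of $\bar\pi_n$ is the preimage of $E_{n-1}$ in $\bar J^n$, an extension of $E_{n-1}$ by $\mathbb G_a$; it is smooth and connected of dimension $2$. (So $\Delta_n=\ker\bar\Psi_n/\bar{\mathcal H}$ is the group of connected components of $\ker\bar\Psi_n$.) Thus $\bar\pi_n$ is smooth and surjective, and $\pi_n$, a morphism of smooth $p$-formal schemes with smooth reduction, is smooth. The maps $\mathcal O(\overline{\mathbb W}_{n-1})\to\mathcal O(Q_{n-1})\to\mathcal O(\bar J^n)$ are injective by faithful flatness, and the second factors through $\mathcal O^n(X)/p$. So $\Psi_n^*$ and $\pi_n^*$ are injective modulo $p$, hence injective by Lemma~\ref{lem:formal}(ii). Therefore $\psi,\dots,\delta^{n-2}\psi$ are algebraically independent, even modulo $p$, and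
\begin{equation}\label{eq:chain}
R\langle\psi,\dots,\delta^{n-2}\psi\rangle\hookrightarrow\mathcal O(Y_n)\hookrightarrow\mathcal O^n(X).
\end{equation}

\begin{proposition}\label{prop:upper}
$\mathcal O^n(X)=\pi_n^*\mathcal O(Y_n)$.
\end{proposition}

We must show that the reduction of every $g\in\mathcal O^n(X)$ is $\bar{\mathcal H}$-invariant. An argument modulo $p$ cannot do this: $\mathcal O(\bar J^n)=\mathcal O(Q_n)$ has dimension $n$, one more than $\mathcal O(Q_{n-1})$, so $\bar J^n$ has functions that are not invariant, and the point is that they do not lift. The simplest instance is (F1) itself, where $\mathcal O(\bar J^1)=\mathcal O(Q_1)$ has dimension one. The idea is to transport (F1) into $J^n$. The natural map $J^n\to J^1$ goes the wrong way, so we construct a map $\iota:J^1\to J^n$ that fills out, infinitesimally and after inverting $p$, the fiber of $\pi_n$ through $0$. It exists because $N^n$ is $\widehat{\mathbb G}_a^n$ up to a power of $p$, and $H^1(\hat X,\mathcal O)$ has rank one, so that the $n$ classes describing $J^n$ are proportional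 to the class describing $J^1$.

\subsection{Inverting the logarithm up to $p^n$}

The homomorphism $\lambda=(\lambda_0,\dots,\lambda_{n-1}):N^n\to\widehat{\mathbb G}_a^n$ is far from an isomorphism modulo $p$, where it depends on $y_0$ only.

\begin{lemma}\label{lem:s}
There is a homomorphism $s:\widehat{\mathbb G}_a^n\to N^n$ with $\lambda\circ s=p^n$ and $s\circ\lambda=p^n$.
\end{lemma}

\begin{proof}
The exponential of $\Phi$ has the form $\sum_j\beta_jT^j/j!$ with $\beta_j\in R$ \cite[IV.5]{Silverman}. So the compositional inverse $M(S)=\frac1p\exp_\Phi^\phi(pS)$ of $L$ has coefficients $p^{j-1}\phi(\beta_j)/j!$, which lie in $R$ since $v(j!)\le(j-1)/(p-1)$. Let $x_0,\dots,x_{n-1}$ be the coordinates on $\widehat{\mathbb G}_a^n$. The series $u_i=M^{\phi^i}(p^nx_i)$ converges in $R\langle x\rangle$, lies in $p^nR\langle x\rangle$, has no constant term, and satisfies $L^{\phi^i}(u_i)=p^nx_i$. We solve $w_i(y)=u_i$, that is,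
\[
p^iy_i=u_i-\sum_{j<i}p^jy_j^{p^{i-j}},
\]
with $y_i\in p^{n-i}R\langle x\rangle$. By induction the $j$-th term of the sum is divisible by $p$ to the power $j+(n-j)p^{i-j}\ge n$, so the right side lies in $p^nR\langle x\rangle$, as needed. The morphism $s=(y_0,\dots,y_{n-1})$ sends $0$ to $0$, and $\lambda_i\circ s=L^{\phi^i}(u_i)=p^nx_i$ by \eqref{eq:lambda}.

A morphism $y$ from a formal affine space $\operatorname{Spf}R\langle z_1,\dots,z_r\rangle$ to $N^n$ with $y(0)=0$ is determined by $\lambda\circ y$: in $K[[z]]$ the series $L^{\phi^i}(w_i(y))$ determines $w_i(y)$, because $L^{\phi^i}$ is invertible, and the $w_i(y)$ determine $y$. The morphisms $s(x+x')$ and $s(x)+s(x')$ both have image $p^n(x+x')$ under $\lambda$, so $s$ is a homomorphism. The endomorphisms $s\circ\lambda$ and $p^n$ of $N^n$ both have image $p^n\lambda$, so they are equal.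
\end{proof}

\subsection{A map from $J^1$ to $J^n$}

\begin{lemma}\label{lem:iota}
There is a morphism $\iota:J^1\to J^n$ with $\iota(0)=0$ whose differential at $0$ is injective.
\end{lemma}

\begin{proof}
Choose finitely many affine opens $U_\alpha\subset X$ with \'etale coordinates that cover $\bar X$, and sections $\sigma_\alpha:\hat U_\alpha\to J^n$ as in \S\ref{ss:jets}. Let $\sigma^1_\alpha$ be their images in $J^1$. Put $c_{\alpha\beta}=\sigma_\alpha-\sigma_\beta\in N^n(\hat U_{\alpha\beta})$ and $c^1_{\alpha\beta}=\sigma^1_\alpha-\sigma^1_\beta\in N^1(\hat U_{\alpha\beta})$, where $U_{\alpha\beta}=U_\alpha\cap U_\beta$.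

Let $C^\bullet$ be the \v Cech complex of $\mathcal O_{\hat X}$ for this cover. It is the limit of the complexes $C^\bullet/p^j$, which compute the cohomology of $X\otimes R/p^j$. Their $H^0$ and $H^1$ are free of rank one over $R/p^j$, compatibly in $j$, so the Mittag-Leffler condition gives $H^1(C^\bullet)\cong R$. As $\lambda_i$ is a homomorphism, $\lambda_i(c_{\alpha\beta})$ is a cocycle; let $f_i\in H^1(C^\bullet)$ be its class. Note that $\lambda_0(c_{\alpha\beta})=L(c^1_{\alpha\beta})$.

We claim $f_0\ne0$. Otherwise $L(c^1_{\alpha\beta})=h_\alpha-h_\beta$ with $h_\alpha\in\mathcal O(\hat U_\alpha)$. Let $x$ denote the image in $\hat X$ of a point $\epsilon$ of $J^1$. The functions $L(\epsilon-\sigma^1_\alpha(x))+h_\alpha(x)$ differ on overlaps by $-L(c^1_{\alpha\beta})+h_\alpha-h_\beta=0$. So they glue to a function on $J^1$ whose restriction to $N^1$ is $L(y_0)$ plus a constant, contrary to (F1).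

Let $a=v(f_0)$ under $H^1(C^\bullet)\cong R$. Then $p^af_i=d_if_0$ with $d_i\in R$ and $d_0=p^a$. Let $d:\widehat{\mathbb G}_a\to\widehat{\mathbb G}_a^n$ be $z\mapsto(d_iz)_i$. There are $h_\alpha\in\mathcal O(\hat U_\alpha)^n$ with $p^a\lambda(c_{\alpha\beta})=d(L(c^1_{\alpha\beta}))+h_\alpha-h_\beta$. Apply $s$, and put $\rho=s\circ d\circ L:N^1\to N^n$, a homomorphism, and $b_\alpha=s(h_\alpha)\in N^n(\hat U_\alpha)$:
\begin{equation}\label{eq:cocycle}
p^{n+a}c_{\alpha\beta}=\rho(c^1_{\alpha\beta})+b_\alpha-b_\beta .
\end{equation}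
Over $\hat U_\alpha$ define $\iota(\epsilon)=p^{n+a}\sigma_\alpha(x)-b_\alpha(x)+\rho\big(\epsilon-\sigma^1_\alpha(x)\big)$. On overlaps two such expressions differ by $p^{n+a}c_{\alpha\beta}-(b_\alpha-b_\beta)-\rho(c^1_{\alpha\beta})$, which is $0$ by \eqref{eq:cocycle}. So $\iota:J^1\to J^n$ is well defined, it covers multiplication by $p^{n+a}$ on $\hat X$, and $\iota(\epsilon+u)=\iota(\epsilon)+\rho(u)$ for $u$ in $N^1$. Subtracting $\iota(0)\in N^n(R)$ preserves these properties and gives $\iota(0)=0$, $\iota|_{N^1}=\rho$.

Let $T_0$ denote tangent spaces along the zero section; they are free $R$-modules. The differential of $\iota$ maps $0\to T_0N^1\to T_0J^1\to T_0\hat X\to0$ to $0\to T_0N^n\to T_0J^n\to T_0\hat X\to0$. On the right it is $p^{n+a}$. On the left it is $d\rho$, which is injective because $\lambda_0\circ\rho=p^nd_0L=p^{n+a}L$ has linear term $p^{n+a}y_0$. So it is injective in the middle.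
\end{proof}

\subsection{Proof of Proposition~\ref{prop:upper}}

Let $\mathcal H=\pi_n^{-1}(\pi_n(0))\subset J^n$ be the fiber over the $R$-point $\pi_n(0)$. It is smooth over $R$ of relative dimension $(n+1)-(n-1)=2$, and its reduction is the group $\bar{\mathcal H}$ of \S\ref{ss:cover}. As $Y_n$ is affine, $\pi_n\circ\iota$ is given by a ring map $\mathcal O(Y_n)\to\mathcal O(J^1)$, and $\mathcal O(J^1)=R$ by (F1). So $\pi_n\circ\iota$ is constant, equal to $\pi_n(\iota(0))=\pi_n(0)$, and $\iota$ factors through $\mathcal H$. Let $R[[s_1,s_2]]$ and $R[[\epsilon_1,\epsilon_2]]$ be the completions of $\mathcal H$ and $J^1$ along $0$. The differential $T_0J^1\to T_0\mathcal H$ is an injection of free modules of rank $2$, so the Jacobian of $\iota$ at $0$ is invertible over $K$. Hence $\iota^*:K[[s]]\to K[[\epsilon]]$ is an isomorphism, and $\iota^*:R[[s]]\to R[[\epsilon]]$ is injective.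

Let $g\in\mathcal O^n(X)$ and $a\in J^n(R)$, and put $u(h)=g(a+h)-g(a)\in\mathcal O(\mathcal H)$. By (F1), $\iota^*u\in\mathcal O(J^1)$ is a constant, and it vanishes at $0$; so $\iota^*u=0$. By the injectivity just proved, $u$ maps to $0$ in $R[[s]]$. Then $\bar u$ maps to $0$ in $k[[s]]$, the completed local ring of $\bar{\mathcal H}$ at $0$. By Krull's intersection theorem $\bar u$ vanishes in the local ring, and $\bar{\mathcal H}$ is smooth and connected, hence integral, so $\bar u=0$. This is where the connectedness of $\bar{\mathcal H}$ is used, and it is the reason for working with $\pi_n$ in place of $\Psi_n$.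

Since $J^n$ is smooth, every point of $\bar J^n(k)$ lifts to $J^n(R)$. So $\bar g(a+h)-\bar g(a)$ vanishes at all $k$-points of the reduced scheme $\bar J^n\times\bar{\mathcal H}$, hence vanishes. By (G1), $\bar g\in\mathcal O(\bar J^n/\bar{\mathcal H})=\mathcal O(Q_{n-1})=\mathcal O(Y_n)/p$. Since $\mathcal O^n(X)/p$ embeds in $\mathcal O(\bar J^n)$, the map $\pi_n^*$ is surjective modulo $p$, hence surjective by Lemma~\ref{lem:formal}(ii). \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

By \eqref{eq:chain} and Proposition~\ref{prop:upper}, $R[\psi,\dots,\delta^{n-2}\psi]$ is a polynomial ring, its completion embeds in $\mathcal O^n(X)$, and $\mathcal O^n(X)=\mathcal O(Y_n)$ is finite \'etale and Galois over it with abelian group $\Delta_n$ of order $d_n$. Also $\mathcal O^n(X)/p=\mathcal O(Q_{n-1})=\mathcal O(\bar J^{n-1})$ inside $\mathcal O(\bar J^n)$, by Lemma~\ref{lem:EGQ}(a). The group $Q_{n-1}$ is a quotient of $\bar N^{n-1}$ by a finite subgroup, so it is smooth, connected and unipotent of dimension $n-1$, and $\mathcal O(Q_{n-1})=k[\bar t_1,\dots,\bar t_{n-1}]$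 is a polynomial ring by (G2). Lifting the $\bar t_i$ gives a map $R\langle t_1,\dots,t_{n-1}\rangle\to\mathcal O^n(X)$ that is bijective modulo $p$, hence bijective by Lemma~\ref{lem:formal}(ii).

The equality in \eqref{eq:question} holds for $n$ if and only if $d_n=1$. This gives (a). For the ordinary case, let $x\in1+pR$, $x\ne1$, with $j=v(x-1)$, and assume $p$ odd or $j\ge2$. In the binomial expansion of $(1+(x-1))^p-1$ the first term has valuation $j+1$, the last has $pj>j+1$, and the others have at least $2j+1$. So $v(x^p-1)=j+1$, and by induction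
\begin{equation}\label{eq:ord}
\operatorname{ord}\big(x\in(1+pR)/(1+p^nR)\big)=p^{\max(n-j,0)} .
\end{equation}

\medskip\noindent\emph{Part (b).} Here $e=1$ and $j=m+1$, so $d_n=p^{\,n-1-\max(n-1-m,0)}=p^{\min(m,n-1)}$. As $n\ge2$, this is $1$ if and only if $m=0$, that is $q\not\equiv1\bmod p^2$, that is, $X$ is not a canonical lift modulo $p^2$; the condition does not involve $n$. For cyclicity, the isomorphism $\bar L_{n-1}$ embeds $\Gamma_{n-1}(k)$ in $W_{n-1}(k)=R/p^{n-1}$, whose $p$-torsion is $V^{n-2}W_1(k)$. So the $p$-torsion of $\Gamma_{n-1}(k)$ lies in the set of $V^{n-2}x$ with $\theta_{n-1}(x)=0$, which has $p$ elements by \eqref{eq:theta}. A finite abelian $p$-group with at most $p$ elements killed by $p$ is cyclic. So the \'etale group $\Gamma_{n-1}$ and its quotient $\Delta_n$ are cyclic.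

\medskip\noindent\emph{Part (c).} Here $e=2$, so $d_n=2^n/\operatorname{ord}(q\bmod2^n)$. Put $m=v(q-1)-1$. If $m\ge1$, \eqref{eq:ord} gives the order $2^{\max(n-1-m,0)}$, and $d_n=2^{1+\min(m,n-1)}$. If $m=0$, put $\mu=v(q^2-1)-1$. Then $\mu\ge1$ because $q^2\in1+4R$, and $\mu<\infty$ by Lemma~\ref{lem:rootofunity}. For $n\ge2$ the class of $q$ modulo $2^n$ is a nontrivial element of $2$-power order, so its order is twice that of $q^2$, namely $2^{1+\max(n-1-\mu,0)}$ by \eqref{eq:ord}. Hence $d_n=2^{\min(\mu,n-1)}$. In both cases $d_n\ge2$. \qed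

\begin{thebibliography}{9}

\bibitem{Borger} Borger, \emph{The basic geometry of Witt vectors II}.

\bibitem{Buium} Alexandru Buium, \emph{Differential calculus with integers}, arXiv:1308.5194 (2013).

\bibitem{Katz} Katz, \emph{Serre--Tate local moduli}.

\bibitem{Silverman} Silverman, \emph{Arithmetic of Elliptic Curves}.

\end{thebibliography}
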